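# Quasi-isometric groups and the homological finiteness property $\mathrm{FH}_n(R)$

## Invariance for $n\le 2$ and failure for $n\ge 3$ in positive characteristic

Throughout, $R$ is a nonzero unital ring and $n\ge1$ is an integer. The definition of type $\mathrm{FH}_n(R)$ follows the statements.

**Theorem A.** Let $n\in\{1,2\}$ and $R\neq0$. If $G,H$ are quasi-isometric finitely generated groups and $G$ is of type $\mathrm{FH}_n(R)$, then so is $H$.

**Theorem B.** Let $n\ge3$ and let $R$ be a nonzero unital ring of characteristic $c>0$. There are a finitely generated group $H$ and a normal subgroup $G$ of finite index (so $G,H$ are quasi-isometric) such that $G$ is of type $\mathrm{FH}_n(R)$ and $H$ is not even of type $\mathrm{FH}_3(R)$.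

Hence for $\operatorname{char}R>0$, quasi-isometry invariance of $\mathrm{FH}_n(R)$ holds exactly for $n\le2$.

**Corollary C.** The group $H$ of Theorem B is of type $\mathrm{FP}_n(R)$ but not of type $\mathrm{FH}_n(R)$. So $\mathrm{FP}_n(R)\ne\mathrm{FH}_n(R)$ for all $n\ge3$ and all $R$ of positive characteristic.

**Explicit counterexample** ($n=3$, $R=\mathbb F_5$). Let $\varpi=2+i$ and $B=\mathbb Z[i,\frac1\varpi]$. Let $\widehat E$ be the group of upper triangular $5\times5$ matrices over $B$ with diagonal $(a,\varpi^{k_1},\varpi^{k_2},\varpi^{k_3},1)$, where $a\in\{\pm1,\pm i\}$ and $k_j\in\mathbb Z$. Let $E$ be the subgroup with $a=1$. Let $C\cong B$ be the subgroup of matrices with $1$'s on the diagonal and an arbitrary entry in the upper right corner as the only other nonzero entry. Then $G=E/C$ and $H=\widehat E/C$ are as in Theorem B, and $[H:G]=4$.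

The case $n\ge3$, $\operatorname{char}R=0$ is not treated.

The question comes from Shaked Bader, Robert Kropholler and Vladimir Vankov, "Subgroups of word hyperbolic groups in dimension 2 over arbitrary rings", arXiv:2405.19866 (2024), where it is posed as open: *if $G$ and $H$ are quasi-isometric and $G$ is of type $\mathrm{FH}_n(R)$, is $H$ of type $\mathrm{FH}_n(R)$?* The theorems say: yes for $n\le2$. For $n\ge3$ and positive characteristic the answer is no, and it already fails in the mildest case of a quasi-isometry, a subgroup of finite index.

## Free cocompact actions on $R$-acyclic complexes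

Complexes are CW complexes, $\tilde H_i$ is reduced cellular homology, and chains with coefficients are $R\otimes_{\mathbb Z}C_*(X;\mathbb Z)$. Groups in the question are finitely generated and carry word metrics.

**Definition.** $G$ is of type $\mathrm{FH}_n(R)$ if it acts freely, faithfully, properly, cellularly and cocompactly on a nonempty cell complex $X$ with $\tilde H_i(X;R)=0$ for $0\le i<n$.

The condition for $i=0$ says that $X$ is connected. It is useful to see such an action as a covering. The stabilizer of an open cell is finite, by properness. If it were nontrivial, it would contain an element of prime order acting on the open cell, which is homeomorphic to $\mathbb R^k$. By Smith theory such an element has a fixed point, against freeness. So $G$ permutes the cells freely, and $X\to X/G$ is a regular covering of a finite complex with deck group $G$. Conversely, the deck group of a connected regular covering of a finite complex acts freely, faithfully, properly, cellularly and cocompactly. In particular we get an extension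
$$1\to\pi_1(X)\to\pi_1(X/G)\to G\to1,\qquad \pi_1(X/G)\text{ finitely presented when }X \text{ is connected}.$$
The group $\pi_1(X)$ need not be trivial, and this is where all the flexibility of the definition lies.

**Definition.** A group is of type $F_n$ if it has a $K(\pi,1)$ with finite $n$-skeleton, and of type $F_\infty$ if it has a $K(\pi,1)$ with all skeleta finite. It is of type $\mathrm{FP}_n(R)$ if the trivial module $R$ has a projective resolution over the group ring that is finitely generated in degrees $\le n$.

If $G$ is of type $F_n$, then the $n$-skeleton of the universal cover of a suitable $K(G,1)$ shows that $G$ is of type $\mathrm{FH}_n(R)$ for every $R$. The background quoted in the question is that $\mathrm{FP}_2(R)$ and $\mathrm{FH}_2(R)$ are equivalent; the question's source lists the case $n>2$ of this comparison as unknown. Corollary C concerns that case.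

**Example 1 (an acyclic complex that is not simply connected).** Let $M$ be the mapping torus of $z\mapsto z^5$ on the circle and let $X$ be its infinite cyclic cover, a two-sided telescope of circles. Then $\mathbb Z$ acts on $X$ by shifts, as in the definition. We have $\pi_1(X)=\operatorname{colim}(\mathbb Z\xrightarrow5\mathbb Z\xrightarrow5\cdots)=\mathbb Z[1/5]$ and $H_i(X;\mathbb Z)=0$ for $i\ge2$. Since $\mathbb Z[1/5]\otimes\mathbb F_5=0$ and $\mathbb Z[1/5]$ has no torsion, $\tilde H_i(X;\mathbb F_5)=0$ for all $i$. So $X$ shows that $\mathbb Z$ is of type $\mathrm{FH}_n(\mathbb F_5)$ for all $n$. Of course $\mathbb R$ shows this too, but $X$ is the pattern to keep in mind: quotient by a group that is invisible to $\mathbb F_5$.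

The pattern in general is this.

**Lemma 2.** Let $R$ have characteristic $c>0$. Let $E'$ be a group of type $F_N$, $N\ge1$, and $W\trianglelefteq E'$ a normal subgroup with $H_i(W;\mathbb F_\ell)=0$ for $1\le i<N$ and every prime $\ell\mid c$. Then $E'/W$ is of type $\mathrm{FH}_N(R)$.

*Proof.* Let $Y$ be a $K(E',1)$ with finite $N$-skeleton, $\tilde Y$ its universal cover, and $X=W\backslash\tilde Y^{(N)}$. Then $X\to Y^{(N)}$ is a regular covering of a finite complex with deck group $E'/W$, so the action is as required. Moreover $X$ is the $N$-skeleton of $W\backslash\tilde Y$, which is a $K(W,1)$. So $X$ is connected and $H_i(X;\mathbb F_\ell)=H_i(W;\mathbb F_\ell)=0$ for $1\le i<N$ and $\ell\mid c$.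

To pass to $R$, write $c=\ell_1\cdots\ell_k$ with $\ell_i$ prime. In the filtration $R\supset\ell_1R\supset\ell_1\ell_2R\supset\dots\supset cR=0$ the $i$-th subquotient is killed by $\ell_i$, so it is an $\mathbb F_{\ell_i}$-vector space, and homology of $X$ with coefficients in it vanishes in degrees $1\le i<N$. The cellular chain groups are free, so short exact sequences of coefficients give long exact sequences, and $\tilde H_i(X;R)=0$ for $i<N$. $\square$

## Filling loops: the proof of Theorem A

**The case $n=1$.** For a finite generating set $\Sigma$ of $H$ let $\mathrm{Cay}(H)$ have vertex set $H$ and one edge from $h$ to $ht$ for every pair $(h,t)\in H\times\Sigma$. With this convention $H$ acts freely on $\mathrm{Cay}(H)$ even if $\Sigma$ contains involutions. The graph is connected, so every finitely generated group is of type $\mathrm{FH}_1(R)$.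

**The case $n=2$.** Let $G$ act on $X$ as in the definition.

**Step 1: simplify $X$.** Passing to the 2-skeleton changes neither $\tilde H_0$ nor $H_1$. In the finite complex $X/G$ we homotope the attaching maps of the 2-cells to edge loops, which does not change the homotopy type, and lift to the covering. So we may assume that $X$ is 2-dimensional and that its 2-cells are attached along edge loops. There are finitely many orbits of 2-cells, so these loops have bounded length.

**Step 2: coarse maps between $X^{(1)}$ and $\mathrm{Cay}(H)$.** Let $\alpha:G\to H$ and $\bar\alpha:H\to G$ be quasi-inverse quasi-isometries. Let $V_0\ni x_0$ be a finite set of representatives of the vertex orbits of $X$. Put $F(gv)=\alpha(g)$ for $g\in G$, $v\in V_0$; this is well defined because the action is free. Put $\bar F(h)=\bar\alpha(h)x_0$. There are finitely many orbits of edges of $X$, so if $gv$ and $g'v'$ are joined by an edge, then $g^{-1}g'$ lies in a fixed finite set, and $\alpha(g),\alpha(g')$ are at bounded distance. So we may let $F$ send each edge to an edge path of length $\le c_1$ in $\mathrm{Cay}(H)$.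 Likewise $\bar\alpha(h)^{-1}\bar\alpha(ht)$ lies in a fixed finite set and $X$ is connected, so we may let $\bar F$ send each edge to an edge path of length $\le c_2$ in $X$. Finally $F\bar F(h)=\alpha\bar\alpha(h)$ is at distance $\le c_3$ from $h$.

**Step 3: the complex for $H$.** Let $Y_\ell$ be $\mathrm{Cay}(H)$ with one 2-cell attached for each based edge loop of length $\le\ell$. Since $H$ acts freely on vertices, it acts freely on based loops. So $H$ acts freely, properly and cocompactly on the connected complex $Y_\ell$.

**Step 4: $H_1(Y_\ell;R)=0$ for large $\ell$.** The $R$-valued 1-cycles of a graph are $R$-combinations of edge loops, namely of the fundamental cycles of a spanning tree. So let $\gamma$ be an edge loop in $\mathrm{Cay}(H)$. The cycle $\bar F_\#\gamma$ is a boundary $\partial\sum_jr_j\sigma_j$ in $C_*(X;R)$, because $H_1(X;R)=0$. Hence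
$$F_\#\bar F_\#\gamma=\sum_jr_j\,F_\#\partial\sigma_j .$$
The loops $F_\#\partial\sigma_j$ have length at most $c_1$ times the bound from Step 1. So they bound in $Y_\ell$ once $\ell$ exceeds a constant that does not depend on $\gamma$. Next, join each $h$ to $F\bar F(h)$ by a path of length $\le c_3$. For every edge $e$ of $\gamma$ this closes up $e$ and the reverse of $F\bar F(e)$ to a loop of length $\le1+2c_3+c_1c_2$, and $\gamma-F_\#\bar F_\#\gamma$ is the sum of these loops, since the connecting paths cancel around $\gamma$. So $\gamma$ bounds in $Y_\ell$ for $\ell$ large, uniformly in $\gamma$. $\square$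

## Two-cycles that are not made of spheres

Try the same proof for $n=3$. After $Y=Y_\ell$ is built with $H_1(Y;R)=0$, one wants to attach finitely many orbits of 3-cells so as to kill $H_2(Y;R)$. In degree one we used that every 1-cycle is an $R$-combination of *loops*, that is, of possible attaching maps. In degree two, attaching maps are maps of spheres, and 2-cycles need not be combinations of spheres: on the torus the fundamental cycle generates $H_2$, while $\pi_2=0$. Precisely, a $K(\pi_1(Y),1)$ arises from $Y$ by attaching 3-cells along generators of $\pi_2(Y)$ and then cells of dimension $\ge4$. So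
$$H_2(Y;R)\big/\langle\text{spherical classes}\rangle\;\cong\;H_2(\pi_1(Y);R).\tag{1}$$
Attaching 3-cells to $Y$ can make $H_2$ vanish only if $H_2(\pi_1(Y);R)=0$. Attaching more 2-cells changes $\pi_1(Y)$. So for $\mathrm{FH}_3$ the question is one about groups: *is there a finitely presented group $\Lambda$ and a surjection $\Lambda\to H$ whose kernel $\Pi$ has $H_1(\Pi;R)=H_2(\Pi;R)=0$?* Existence of such a $\Lambda$ is necessary for $\mathrm{FH}_3(R)$.

This suggests looking for a group $G$ with an acyclic extension kernel as in Lemma 2, such that the kernel cannot be chosen invariant under a finite group of extra symmetries. Here is such a situation in one line of arithmetic.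

**Example 3 (Gaussian integers).** Let $R=\mathbb F_5$, $\varpi=2+i$, $\bar\varpi=2-i$, $B=\mathbb Z[i,1/\varpi]$. Take imaginary parts: $\operatorname{Im}:B\to\mathbb Q$.

- The image lies in $\mathbb Z[1/5]$, since $\varpi^{-k}z=\bar\varpi^kz/5^k$. It contains $\operatorname{Im}(i)=1$ and $\operatorname{Im}(\varpi^{-k})=\operatorname{Im}(\bar\varpi^k)/5^k$. The integer $\operatorname{Im}(\bar\varpi^k)$ is prime to $5$ for $k\ge1$: otherwise $\bar\varpi$ would divide $\bar\varpi^k-\varpi^k=2i\operatorname{Im}(\bar\varpi^k)$, hence $\varpi^k$. So the image is $\mathbb Z[1/5]$.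
- The kernel is $B\cap\mathbb Q$. A rational number in $B$ has no denominator at $\bar\varpi$ or at primes not over $5$, so it has no denominator at all, and the kernel is $\mathbb Z$.

Thus $B/\mathbb Z\cong\mathbb Z[1/5]$, which is $\mathbb F_5$-acyclic as in Example 1. So if $B$ is a normal subgroup of some group and $\mathbb Z\le B$ is normal too, we may divide by $\mathbb Z$ first and then use $W=B/\mathbb Z$ in Lemma 2. Now let multiplication by $i$ act as well. It does not preserve $\mathbb Z$. Subgroups $T\le\mathbb Z[i]$ with $iT=T$ are ideals $b\mathbb Z[i]$. If $b=0$ then $W=B$ and $W/5W=B/5B\ne0$, because $5$ is not a unit of $B$; so $H_1(W;\mathbb F_5)\neq0$. If $b\ne0$, then $x=b\varpi^{-1}$ has $5x=b\bar\varpi\in b\mathbb Z[i]$ and $x\notin b\mathbb Z[i]$. So $W=B/b\mathbb Z[i]$ has $5$-torsion, and since $H_2(W;\mathbb F_5)$ maps onto $\operatorname{Tor}(H_1(W;\mathbb Z),\mathbb F_5)=W[5]$, we get $H_2(W;\mathbb F_5)\ne0$.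

So the obvious way of extending the $\mathrm{FH}_3(\mathbb F_5)$ structure from $G$ to a finite extension by $\langle i\rangle$ breaks down, and it breaks down in degree two. This is not a proof that $H$ fails $\mathrm{FH}_3$, because other complexes $X$ might exist. The proof will compare an arbitrary $X$ with this one. What decides the matter is a comparison of dimensions: an $i$-invariant nonzero finitely generated subgroup has rank at least $2=[\mathbb Q(i):\mathbb Q]$, while the completion of $\mathbb Q(i)$ at $\varpi$ is only $1$-dimensional over $\mathbb Q_5$.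

Three tasks remain: set up this arithmetic for every characteristic; put $B$ in the corner of a matrix group such that dividing by a subgroup $T$ of it leaves a group of type $F_N$; and prove that $H$ fails $\mathrm{FH}_3(R)$.

## Arithmetic data and the matrix groups

Let $c=\operatorname{char}R>0$. Let $p\mid c$ be a prime and $q$ the product of the other primes dividing $c$ ($q=1$ if there are none). Choose $m$ and a primitive $m$-th root of unity $\zeta$ such that, with $K=\mathbb Q(\zeta)$, $\mathcal O=\mathbb Z[\zeta]$, $d=[K:\mathbb Q]$,
$$\mathcal O\text{ is a PID},\qquad p\nmid m,\qquad f:=(\text{order of }p\bmod m)<d.\tag{2}$$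
For $p$ odd take $m=8$: the group $(\mathbb Z/8)^\times$ has exponent $2$, so $f\le2<4=d$. For $p=2$ take $m=7$: $f=3<6=d$. Both rings are PIDs (Washington, *Introduction to Cyclotomic Fields*, Thm 11.1). For $p=5$ one may also take $m=4$, where $f=1<2=d$; this gives the explicit example. Recall that $\mathcal O$ is the ring of integers of $K$, and that, as $p\nmid m$, the prime $p$ is unramified in $K$ and all primes over $p$ have residue degree $f$.

Let $\varpi=\varpi_0$ be a prime element dividing $p$, and let $\varpi_1,\dots,\varpi_r$ represent, up to associates, the primes of $\mathcal O$ dividing $q$. Put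
$$s=\varpi_0\cdots\varpi_r,\quad B=\mathcal O[1/s],\quad\mathcal O_1=\mathcal O[1/q],\quad\mathcal V=\langle\varpi_0,\dots,\varpi_r\rangle\le B^\times.$$
So $B=\mathcal O_1[1/\varpi]$, the ring $\mathcal O_1$ is a PID, and by unique factorization $\mathcal V$ is free abelian, $\mathcal V\cap\mathcal O^\times=1$ and $B^\times=\mathcal O^\times\mathcal V$. The other primes over $p$ are *not* inverted. When $q=1$, as in the explicit example, $\mathcal O_1=\mathcal O$; a first reading may assume this.

**The module $D=B/\mathcal O_1$.** Let $\hat{\mathcal O}$ be the $\varpi$-adic completion and $\hat K$ its fraction field. Since $p$ is unramified, $p\hat{\mathcal O}=\varpi\hat{\mathcal O}$ and $\dim_{\mathbb F_p}\hat{\mathcal O}/p\hat{\mathcal O}=f$. Since $q$ is prime to $p$, $\mathcal O_1\subset\hat{\mathcal O}$. An element of $\mathcal O_1[1/\varpi]$ of nonnegative $\varpi$-valuation lies in $\mathcal O_1$, so $B\cap\hat{\mathcal O}=\mathcal O_1$. From $\hat{\mathcal O}=\mathcal O_1+\varpi^k\hat{\mathcal O}$ for all $k$ we get $\hat K=B+\hat{\mathcal O}$. Therefore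
$$D:=B/\mathcal O_1\cong\hat K/\hat{\mathcal O}\quad\text{as }\mathcal O_1\text{-modules},\qquad D\cong(\mathbb Q_p/\mathbb Z_p)^f\text{ as abelian groups},$$
the latter because $\hat{\mathcal O}$ is a free $\mathbb Z_p$-module of rank $f$. Put $D_k=\varpi^{-k}\mathcal O_1/\mathcal O_1\cong\mathcal O_1/\varpi^k\mathcal O_1$. These are finite, $D_0\subset D_1\subset\cdots$, and $D=\bigcup_kD_k$.

In the explicit example, $D\cong\mathbb Q_5/\mathbb Z_5$, $D_k\cong\mathbb Z/5^k$, and $i$ acts on $D_1$ as multiplication by $3$, since $i\equiv-2\pmod{2+i}$.

**Fact 4.** *The proper $\mathcal O_1$-submodules of $D$ are exactly the $D_k$.* Indeed, under $D_k\cong\mathcal O_1/\varpi^k$ the submodule $D_{k-1}$ corresponds to the maximal ideal $(\varpi)$ of this local ring. So an element of $D_k\setminus D_{k-1}$ generates $D_k$. A submodule either contains such elements for arbitrarily large $k$, and then is $D$, or it equals $D_k$ for the largest $k$ that occurs (and is $D_0=0$ if none occurs).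

**Fact 5.** *If $0\ne b\in B$, then $B=\mathcal O+bB$.* Since $s$ is a unit of $B$, we may assume $b\in\mathcal O$. The image $\bar{\mathcal O}$ of $\mathcal O$ in $B/bB$ is a quotient of $\mathcal O/b\mathcal O$, so it is a finite ring. Multiplication by the unit $s$ of $B/bB$ is injective on $\bar{\mathcal O}$, hence bijective. So $s^{-1}\in\bar{\mathcal O}$ and $\bar{\mathcal O}=B/bB$.

**The groups.** Let $N\ge3$ and index rows and columns by $0,\dots,N+1$. Put
$$A=\langle\zeta,q\rangle=\langle\zeta\rangle\times\langle q\rangle\le\mathcal O_1^\times.$$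
Let $\widehat E$ be the group of upper triangular matrices over $B$ with diagonal $(a,u_1,\dots,u_N,1)$, $a\in A$, $u_i\in\mathcal V$. Let $E\le\widehat E$ be given by $a\in\langle q\rangle$. It is normal of index $m$. For $z\in B$ put $\tau(z)=I+z\,e_{0,N+1}$, for a subgroup $T\le B$ put $C(T)=\tau(T)$, and let $C=C(B)\cong B$. If $M\in\widehat E$ has $(0,0)$-entry $a$, then $Me_0=ae_0$ and the last row of $M^{-1}$ is $(0,\dots,0,1)$, so
$$M\,\tau(z)\,M^{-1}=\tau(az).\tag{3}$$
Hence $C$ is normal in $\widehat E$, and we define
$$G=E/C,\qquad H=\widehat E/C,\qquad G\trianglelefteq H,\quad[H:G]=m.$$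
By (3) the large diagonal group $\mathcal V^N$ does not act on the corner $C$; only the entry $a$ does. Passing from $G$ to $H$ adds exactly the action of $\zeta$ on $C$.

## The quotients $E/C(T)$ are of type $F_N$

**Proposition 6.** Let $T\le\mathcal O_1$ be a subgroup with $qT=T$. Then $E/C(T)$ is of type $F_N$. If also $\zeta T=T$, then $\widehat E/C(T)$ is of type $F_N$.

By (3) the subgroups $C(T)$ are normal as required. The second claim follows from the first, since $E/C(T)$ then has finite index in $\widehat E/C(T)$ and type $F_N$ passes to finite index overgroups. For the first claim we use two tools.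

**Brown's criterion** (K. S. Brown, *Finiteness properties of groups*, JPAA 44 (1987), §1; Geoghegan, *Topological Methods in Group Theory*, Thm 7.3.1). If a group acts cellularly on an $(N-1)$-connected CW complex with finitely many orbits of cells, such that setwise stabilizers of cells fix them pointwise and are of type $F_\infty$, then the group is of type $F_N$.

**Lemma 7 (nerve lemma).** Let a simplicial complex $\Delta$ be the union of subcomplexes $\Delta_i$ ($i\in I$, $I$ arbitrary) such that each finite intersection $\Delta_S=\bigcap_{i\in S}\Delta_i$ is empty or contractible. Then $\Delta$ is homotopy equivalent to the nerve $\mathcal N$, whose simplices are the finite $\emptyset\ne S\subset I$ with $\Delta_S\neq\emptyset$.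

*Proof.* We use Quillen's fibre lemma: an order-preserving map $u:Q\to Q'$ of posets is a homotopy equivalence if all $u^{-1}(Q'_{\ge x})$ are contractible, or if all $u^{-1}(Q'_{\le x})$ are. We also use that an order-preserving self-map $\theta$ with $\theta(x)\le x$ for all $x$, or $\theta(x)\ge x$ for all $x$, is homotopic to the identity.

Let $Q$ be the poset of pairs $(\sigma,S)$ with $S\in\mathcal N$ and $\sigma$ a simplex of $\Delta_S$, where $(\sigma,S)\le(\sigma',S')$ iff $\sigma\subset\sigma'$ and $S\supset S'$.

Project $Q$ to the face poset of $\Delta$. The preimage of $\{\sigma'\supset\sigma\}$ retracts via $(\sigma',S')\ge(\sigma,S')$ onto $\{(\sigma,S):\sigma\in\Delta_S\}$; here $\sigma\in\Delta_{S'}$ because $\Delta_{S'}$ is a subcomplex containing $\sigma'$. This is the opposite face poset of the full simplex on $\{i:\sigma\in\Delta_i\}\ne\emptyset$, which is contractible.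

Project $Q$ to the opposite face poset of $\mathcal N$. The preimage of $\{S'\supset S\}$ retracts via $(\sigma,S')\le(\sigma,S)$ onto the face poset of $\Delta_S$; here $\sigma\in\Delta_{S'}\subset\Delta_S$. This is contractible by hypothesis.

So $Q$ is homotopy equivalent to both $\Delta$ and $\mathcal N$. $\square$

Now we prove the first claim of Proposition 6.

**Step 1: the complex $\mathcal L$.** We need a space on which $E$ acts and on which $C(T)$ acts trivially. A *lattice* is a finitely generated $\mathcal O$-submodule $L\subset B^{N+1}$ (coordinates $1,\dots,N+1$) with $L[1/s]=B^{N+1}$; for example $\mathcal O^{N+1}$. As $\mathcal O$ is a PID, lattices are free. Let $\mathrm{pr}$ be the last coordinate. The vertices of $\mathcal L$ are the pairs $(L,\varphi)$ with $L$ a lattice, $\mathrm{pr}(L)=\mathcal O$ and $\varphi\in\operatorname{Hom}_{\mathcal O}(L,D)$. Write $(L,\varphi)\le(L',\varphi')$ if $L\subset L'$ and $\varphi'|_L=\varphi$. Simplices are the finite chains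
$$(L_0,\varphi_0)<\dots<(L_r,\varphi_r)\quad\text{with}\quad sL_r\subset L_0.$$

A pair corresponds to the module $\{(t,w)\in B\oplus L:\ t\bmod\mathcal O_1=\varphi(w)\}\subset B^{N+2}$, which determines it. Multiplying such modules by $M=\begin{pmatrix}a&x\\0&M'\end{pmatrix}\in E$ gives an action on pairs:
$$M(L,\varphi)=(M'L,\varphi'),\qquad\varphi'(M'w)=a\varphi(w)+(xw\bmod\mathcal O_1).$$
This makes sense because $a\in\mathcal O_1^\times$ and $M'$ is invertible over $B$. Also $\mathrm{pr}(M'L)=\mathrm{pr}(L)$, because the last row of $M'$ is $(0,\dots,0,1)$. The order and the simplices are preserved, so an element stabilizing a simplex fixes its vertices. For $M=\tau(z)$ with $z\in T\subset\mathcal O_1$ we have $xw=z\,\mathrm{pr}(w)\in z\mathcal O\subset\mathcal O_1$, so $C(T)$ acts trivially, and $E/C(T)$ acts on $\mathcal L$. This is what the condition $\mathrm{pr}(L)=\mathcal O$ is for.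

**Step 2: $E$ is transitive on vertices.** Let $(L,\varphi)$ be a vertex. Let $I_j\subset B$ be the set of $j$-th coordinates of elements of $L\cap\langle e_1,\dots,e_j\rangle_B$. It is a finitely generated $\mathcal O$-module. A power of $s$ carries $e_j$ into $L$, so $I_jB=B$. Hence $I_j=b_j\mathcal O$ with $b_j\in B^\times=\mathcal O^\times\mathcal V$, and we may take $b_j\in\mathcal V$. Also $I_{N+1}=\mathrm{pr}(L)=\mathcal O$, so we may take $b_{N+1}=1$. Choose $v_j\in L\cap\langle e_1,\dots,e_j\rangle_B$ with $j$-th coordinate $b_j$. If $w\in L\cap\langle e_1,\dots,e_j\rangle_B$, then its $j$-th coordinate is $\alpha b_j$ with $\alpha\in\mathcal O$, and $w-\alpha v_j\in L\cap\langle e_1,\dots,e_{j-1}\rangle_B$. By induction the $v_j$ form an $\mathcal O$-basis of $L$. The upper triangular matrix $M'$ with columns $v_j$ satisfies $M'\mathcal O^{N+1}=L$ and $\operatorname{diag}(1,M')\in E$. So we may assume $L=\mathcal O^{N+1}$. Then $\varphi$ lifts to a row $x:\mathcal O^{N+1}\to B$, and $\begin{pmatrix}1&x\\0&I\end{pmatrix}$ maps $v_*:=(\mathcal O^{N+1},0)$ to $(\mathcal O^{N+1},\varphi)$.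

**Step 3: vertex stabilizers are of type $F_\infty$.** If $M$ fixes $v_*$, then $M'$ preserves $\mathcal O^{N+1}$, so its diagonal lies in $\mathcal V\cap\mathcal O^\times=1$; and $xw\in\mathcal O_1$ for all $w\in\mathcal O^{N+1}$. Thus
$$\mathrm{St}:=\operatorname{Stab}_E(v_*)=\{a\in\langle q\rangle,\ x\in\mathcal O_1^{N+1},\ M'\text{ upper unitriangular over }\mathcal O\}.$$
Let $Q_0\le\mathrm{St}/C(T)$ be the image of the upper unitriangular group $U_{N+2}(\mathcal O)$. It is finitely generated nilpotent, so of type $F_\infty$. If $q=1$, then $\mathrm{St}/C(T)=Q_0$ and we are done.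

Let $q>1$ and let $t$ be the image of $\operatorname{diag}(q,1,\dots,1)$. Conjugation by $t$ replaces $x$ by $qx$ and fixes $M'$. So $tQ_0t^{-1}\subset Q_0$. The union $\bigcup_kt^{-k}Q_0t^k$ is the subgroup $\{a=1\}$, since $\mathcal O_1=\bigcup_kq^{-k}\mathcal O$. Hence
$$\mathrm{St}/C(T)=\Big(\bigcup_kt^{-k}Q_0t^k\Big)\rtimes\langle t\rangle,$$
which is the ascending HNN extension of $Q_0$ along the injection $g\mapsto tgt^{-1}$. Take a $K(Q_0,1)$ with finite skeleta and a cellular self-map inducing this injection. Its mapping torus has finite skeleta and the right fundamental group. It is aspherical, because its infinite cyclic cover is a telescope of aspherical spaces with injective maps on $\pi_1$. So $\mathrm{St}/C(T)$ is of type $F_\infty$.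

**Step 4: finitely many orbits, simplex stabilizers.** A simplex with bottom vertex $v_*$ involves lattices $L'$ with $\mathcal O^{N+1}\subset L'\subset s^{-1}\mathcal O^{N+1}$, of which there are finitely many, and for each $L'$ a homomorphism $\varphi'$ vanishing on $\mathcal O^{N+1}$. There are finitely many elements of $\operatorname{Hom}(L'/\mathcal O^{N+1},D)$, because $L'/\mathcal O^{N+1}$ is finite and $D\cong(\mathbb Q_p/\mathbb Z_p)^f$. So finitely many simplices have bottom vertex $v_*$. By Step 2 there are finitely many orbits of simplices. Each simplex stabilizer fixes the bottom vertex and has finite index in its stabilizer, so it is of type $F_\infty$.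

By Brown's criterion it remains to show that $\mathcal L$ is $(N-1)$-connected.

**Step 5: a cover of $\mathcal L$.** The homomorphisms $\varphi$ take values in the torsion module $D$; we now lift them to honest linear forms. For $\Phi\in\mathcal F:=\operatorname{Hom}_B(B^{N+1},B)$ let $\mathcal L_\Phi$ be the full subcomplex of $\mathcal L$ on the vertices $(L,\Phi|_L\bmod\mathcal O_1)$. Every simplex lies in some $\mathcal L_\Phi$: its top vertex $(L_r,\varphi_r)$ has $L_r$ free over $\mathcal O$, so $\varphi_r$ lifts to an $\mathcal O$-linear map $L_r\to B$, which extends to some $\Phi\in\mathcal F$; the other $\varphi_i$ are restrictions of $\varphi_r$.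

A vertex of $\mathcal L_{\Phi_0}\cap\dots\cap\mathcal L_{\Phi_k}$ is given by a lattice $L$ on which all $\Phi_i$ agree modulo $\mathcal O_1$, that is, $L\subset Z$ with
$$Z=\{w\in B^{N+1}:(\Phi_i-\Phi_0)(w)\in\mathcal O_1\ \forall i\}.$$
So this intersection is isomorphic to the complex $\mathcal M(Z)$ whose vertices are the lattices $L\subset Z$ with $\mathrm{pr}(L)=\mathcal O$, and whose simplices are the chains $L_0\subsetneq\dots\subsetneq L_r$ with $sL_r\subset L_0$. Note that $Z$ is an $\mathcal O$-module.

**Step 6: if $\mathcal M(Z)\ne\emptyset$, it is contractible.** Let $\mathcal K$ be a nonempty finite subcomplex and $L^*$ the sum of its vertices. This is a lattice in $Z$ with $\mathrm{pr}(L^*)=\mathcal O$, so a vertex of $\mathcal M(Z)$. For $j\ge0$ put $g_j(L)=L+s^jL^*$, again a vertex of $\mathcal M(Z)$. If $L_0\subset\dots\subset L_r$ is a simplex, then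
$$s\,g_j(L_r)=sL_r+s^{j+1}L^*\subset L_0+s^{j+1}L^*\subset g_j(L_0),$$
so $g_j$ is simplicial. For $j\ge1$ we have
$$s\,g_{j-1}(L_r)=sL_r+s^jL^*\subset L_0+s^jL^*=g_j(L_0),$$
so each chain $g_j(L_0)\subset\dots\subset g_j(L_i)\subset g_{j-1}(L_i)\subset\dots\subset g_{j-1}(L_r)$ spans a simplex. These are the images of the simplices in the standard triangulation of the prism over the simplex, so $g_j\simeq g_{j-1}$. On $\mathcal K$ we have $g_j=\mathrm{id}$ for $j$ large, because $s^jL^*\subset L$ for each of the finitely many vertices $L$ of $\mathcal K$. And $g_0\equiv L^*$ on $\mathcal K$. So $\mathcal K\hookrightarrow\mathcal M(Z)$ is null-homotopic. Every map of a sphere to $\mathcal M(Z)$ lands in a finite subcomplex, so all homotopy groups vanish, and $\mathcal M(Z)$ is contractible by Whitehead's theorem.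

**Step 7: the nerve.** *$\mathcal M(Z)\neq\emptyset$ iff there is $w\in Z$ with $\mathrm{pr}(w)=1$.* Necessity is clear. Conversely take $L=\mathcal Ow+s^k(\mathcal O^N\oplus0)$ with $k$ so large that $s^k(\Phi_i-\Phi_0)(e_j)\in\mathcal O$ for all $i$ and all $j\le N$. Then $L\subset Z$ and $\mathrm{pr}(L)=\mathcal O$. Moreover $L[1/s]$ contains $e_1,\dots,e_N$ and $w$, which has last coordinate $1$, so $L$ is a lattice.

By Lemma 7, $\mathcal L$ is homotopy equivalent to the complex $\mathcal N$ with vertex set $\mathcal F$ in which $\{\Phi_0,\dots,\Phi_k\}$ is a simplex iff there is a *witness*: an element $w\in B^{N+1}$ with $\mathrm{pr}(w)=1$ and $(\Phi_i-\Phi_0)(w)\in\mathcal O_1$ for all $i$; equivalently, $(\Phi_i-\Phi_j)(w)\in\mathcal O_1$ for all $i,j$.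

It helps to look at $\mathcal N$ for $N=1$ (this value is not used in the theorem). Then forms are pairs, and $\Phi,\Phi'$ with $\Phi'-\Phi=(x,y)$ span an edge iff $xu+y\in\mathcal O_1$ for some $u\in B$. If $x\neq0$, Fact 5 provides $u$. If $x=0$, the condition is $y\in\mathcal O_1$. So any two forms have a common neighbour, namely any form with a third first coordinate, and $\mathcal N$ is connected. A generic form is joined to everything in sight; the general step says the same.

**Step 8: $\mathcal N$ is $(N-1)$-connected.** A map $S^j\to\mathcal N$ with $j\le N-1$ can be homotoped into a finite subcomplex $\mathcal K$ of dimension $\le N-1$. We look for one form $\Psi$ such that $\sigma\cup\{\Psi\}$ is a simplex for every $\sigma\in\mathcal K$.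

For each $\sigma\in\mathcal K$ fix $\Phi_\sigma\in\sigma$ and a witness $w_\sigma$. As $\sigma$ has at most $N$ vertices, the restrictions of the forms $\Phi-\Phi_\sigma$ ($\Phi\in\sigma$) to $B^N=\ker\mathrm{pr}$ span a space of dimension $\le N-1$ over $K$. So there is $0\ne y_\sigma\in B^N$ with $(\Phi-\Phi_\sigma)(y_\sigma)=0$ for all $\Phi\in\sigma$. We may move the witness along $y_\sigma$ without losing anything.

There is $\Psi\in\mathcal F$ with $b_\sigma:=(\Psi-\Phi_\sigma)(y_\sigma)\ne0$ for all $\sigma\in\mathcal K$: the product over $\sigma$ of these expressions is a nonzero polynomial in the coordinates of $\Psi$, since each $y_\sigma\ne0$, and $B$ is an infinite domain. By Fact 5 choose $\beta\in B$, depending on $\sigma$, with $(\Psi-\Phi_\sigma)(w_\sigma)+\beta b_\sigma\in\mathcal O$, and put $w=w_\sigma+\beta y_\sigma$. Then $\mathrm{pr}(w)=1$, and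
$$(\Phi-\Phi_\sigma)(w)=(\Phi-\Phi_\sigma)(w_\sigma)\in\mathcal O_1\ (\Phi\in\sigma),\qquad(\Psi-\Phi_\sigma)(w)\in\mathcal O\subset\mathcal O_1.$$
So $w$ is a witness for $\sigma\cup\{\Psi\}$. Hence $\mathcal K$ lies in the closed star of $\Psi$, a cone, and the map is null-homotopic. This proves Proposition 6. $\square$

## An $\mathbb F_\ell$-acyclic kernel: $G$ is of type $\mathrm{FH}_N(R)$

**Lemma 8.** If a prime $\ell$ acts bijectively on an abelian group $W$, then $H_i(W;\mathbb F_\ell)=0$ for $i\ge1$.

*Proof.* $W$ is a $\mathbb Z[1/\ell]$-module, hence the directed union of its finitely generated $\mathbb Z[1/\ell]$-submodules. These are finite direct sums of copies of $\mathbb Z[1/\ell]$ and of finite cyclic groups of order prime to $\ell$. Both kinds of summand are $\mathbb F_\ell$-acyclic, the first since $\mathbb Z[1/\ell]=\operatorname{colim}(\mathbb Z\xrightarrow\ell\mathbb Z\xrightarrow\ell\cdots)$ and multiplication by $\ell$ induces $0$ on $H_1(\mathbb Z;\mathbb F_\ell)$. Apply Künneth and pass to the direct limit. $\square$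

**Step 1: a subgroup $J_1\le\mathcal O_1$ that agrees with $B$ modulo $p$.** This replaces $\mathbb Z\subset\mathbb Z[i,1/\varpi]$ from Example 3. Since $p$ is unramified, $\mathcal O/p=\prod_{v\mid p}\mathcal O/v$. Inverting $s$ kills the factor $\mathcal O/\varpi$ and changes nothing else, as $s$ is a unit in the other factors. So
$$B/pB=\prod_{v\mid p,\,v\neq\varpi}\mathcal O/v=:\kappa'$$
has $\mathbb F_p$-dimension $d-f$, and $\mathcal O\to\kappa'$ is onto. Choose $j_1,\dots,j_{d-f}\in\mathcal O$ mapping to a basis of $\kappa'$, let $J$ be their $\mathbb Z$-span and $J_1=J[1/q]\le\mathcal O_1$. Then $qJ_1=J_1$. Since $q$ is prime to $p$, $J_1/pJ_1=J/pJ$ is generated by $d-f$ elements, and it surjects onto $B/pB$. So $J_1/pJ_1\to B/pB$ is an isomorphism. In the explicit example $j_1=1$ and $J_1=\mathbb Z$.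

**Step 2: $W=B/J_1$ is acyclic.** As $B$ has no $p$-torsion, the sequence
$$0\to W[p]\to J_1/p\to B/p\to W/p\to0$$
is exact. The middle map is an isomorphism, so $p$ is bijective on $W$. Primes $\ell\mid q$ are bijective on $B$ and on $J_1$, hence on $W$. By Lemma 8, $H_i(W;\mathbb F_\ell)=0$ for $i\ge1$ and all primes $\ell\mid c$.

**Step 3: conclusion for $G$.** By Proposition 6 with $T=J_1$, the group $E'=E/C(J_1)$ is of type $F_N$. Its normal subgroup $C/C(J_1)\cong W$ has quotient $E/C=G$. By Lemma 2, $G$ is of type $\mathrm{FH}_N(R)$.

**Remark 9 (why this construction does not reach $H$).** To apply Proposition 6 to $\widehat E$ one needs $T\le\mathcal O_1$ with $qT=T$ and $\zeta T=T$. Such a $T$ is an ideal of the PID $\mathcal O_1=\mathbb Z[\zeta,1/q]$, so $T=0$ or $T\cong\mathcal O_1$. In the first case $W=B$ and $W/pW$ has dimension $d-f>0$. In the second, $T/pT$ has dimension $d>d-f=\dim B/pB$, so the sequence of Step 2 gives $W[p]\ne0$. In neither case is $p$ bijective on $B/T$.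

## A rank bound: $H$ is not of type $\mathrm{FH}_3(R)$

Suppose that $H$ acts on $X$ as in the definition of $\mathrm{FH}_3(R)$.

**Step 1: reduction to statements about $\pi_1(X)$ over $\mathbb F_p$.** The additive group of $R$ is a $\mathbb Z/c$-module, and its subgroup $\mathbb Z\cdot1\cong\mathbb Z/c$ is a direct summand because $\mathbb Z/c$ is self-injective. So $\tilde H_i(X;\mathbb Z/c)$ is a summand of $\tilde H_i(X;R)$ and vanishes for $i<3$. The augmented cellular chain complex over $\mathbb Z/c$ is free, bounded below, and exact in degrees $<3$. Inductively, starting from the augmentation, its cycle modules in degrees $\le2$ are projective and direct summands of the chain modules. So it stays exact in degrees $<3$ after $\otimes\,\mathbb F_p$, and $\tilde H_i(X;\mathbb F_p)=0$ for $i\le2$.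

Let $\Lambda=\pi_1(X/H)$, which is finitely presented, and $\Pi=\pi_1(X)$. We have $1\to\Pi\to\Lambda\to H\to1$. Then $H_1(\Pi;\mathbb F_p)=H_1(X;\mathbb F_p)=0$. A $K(\Pi,1)$ is obtained from $X$ by attaching cells of dimension $\ge3$, so $H_2(X;\mathbb F_p)\to H_2(\Pi;\mathbb F_p)$ is onto (compare (1)) and $H_2(\Pi;\mathbb F_p)=0$. Hence $H^1(\Pi;\mathbb F_p)=H^2(\Pi;\mathbb F_p)=0$. By induction on the order of $S$, using $0\to\mathbb F_p\to S\to S'\to0$ and the long exact sequence,
$$H^1(\Pi;S)=H^2(\Pi;S)=0\quad\text{for every finite abelian }p\text{-group }S\text{ with trivial action.}\tag{4}$$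
From now on we use only (4), $H_1(\Pi;\mathbb F_p)=0$ and the finite presentation of $\Lambda$.

**Step 2: comparing $\Lambda$ with a known extension of $H$.** Let $P=\widehat E/C(\mathcal O_1)$. By Proposition 6 with $T=\mathcal O_1$ it is of type $F_N$, $N\ge3$, so it is finitely presented. Its normal subgroup $C/C(\mathcal O_1)$ is $B/\mathcal O_1=D$, and $P/D=H$. By (3), $P$ acts on $D$ by conjugation through
$$\chi:H\to A\subset\mathcal O_1^\times\quad(\text{the }(0,0)\text{-entry}),\qquad\chi(H)=A.$$
The subring generated by $A$ is $\mathbb Z[\zeta,q^{\pm1}]=\mathcal O_1$, and it is the additive span of the group $A$. So *every $\chi(H)$-invariant subgroup of $D$ or of $\hat K$ is an $\mathcal O_1$-submodule*. Also each $D_k$ is normal in $P$.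

Write $\Lambda=\langle t_1,\dots,t_a\mid\rho_1,\dots,\rho_l\rangle$ and lift the map from the free group on the $t_i$ to $H$ to a homomorphism to $P$. The images of the $\rho_j$ lie in $D=\bigcup_kD_k$, hence in some $D_k$. This yields a homomorphism over $H$
$$\phi:\Lambda\to P/D_k,\qquad\phi(\Pi)\subset D/D_k.$$
The map $\varpi^k:D\to D$ is onto with kernel $D_k$. Composing $\phi|_\Pi$ with the $\mathcal O_1$-isomorphisms $D/D_k\xrightarrow{\varpi^k}D\cong\hat K/\hat{\mathcal O}$ gives
$$\kappa:\Pi\to\hat K/\hat{\mathcal O},\qquad\kappa(\gamma n\gamma^{-1})=\chi(\gamma)\kappa(n)\quad(\gamma\in\Lambda,\ n\in\Pi),$$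
where $\chi$ is pulled back to $\Lambda$. So $\kappa(\Pi)$ is an $\mathcal O_1$-submodule.

**Step 3: $\kappa$ is onto.** Suppose not. By Fact 4, $\kappa(\Pi)$ corresponds to some $D_j$, so $\phi(\Pi)\subset D_{k+j}/D_k$. Replacing $k$ by $k+j$ we get $\phi(\Pi)=1$, so $\phi$ induces a section $H\to P/D_k$ of $P/D_k\to H$. The group $P/D_k$ is finitely presented, as $D_k$ is finite. A retract of a finitely presented group is finitely presented: if $\pi:Q\to H$ has section $\iota$, then $\ker\pi$ is the normal closure of the elements $g^{-1}\iota\pi(g)$, $g$ in a finite generating set, because modulo these elements $\iota\pi$ is the identity. So $H$ is finitely presented. Since $P$ is finitely generated, $D=\ker(P\to H)$ is then the normal closure in $P$ of a finite set. That set lies in some $D_{k'}$, which is normal. So $D=D_{k'}$, a contradiction since $D$ is infinite.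

Hence $\phi(\Pi)=D/D_k$, and as $\phi$ is a map over $H$, it is onto. Also $\ker\phi\subset\Pi$, so $\ker\phi=\ker\kappa$. As $\Lambda$ is finitely generated and $P/D_k$ is finitely presented, $\ker\phi$ is the normal closure in $\Lambda$ of finitely many elements $m_1,\dots,m_l$.

**Step 4: lifting $\kappa$ to $\hat K$.** We use (4) to remove the torsion in the target. The map $p^j:\hat K/\hat{\mathcal O}\to\hat K/\hat{\mathcal O}$ is onto with kernel the finite $p$-group $S_j=p^{-j}\hat{\mathcal O}/\hat{\mathcal O}$. By the exact sequence
$$H^1(\Pi;S_j)\to\operatorname{Hom}(\Pi,\hat K/\hat{\mathcal O})\xrightarrow{p^j}\operatorname{Hom}(\Pi,\hat K/\hat{\mathcal O})\to H^2(\Pi;S_j)$$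
and (4), it induces a bijection of $\operatorname{Hom}(\Pi,\hat K/\hat{\mathcal O})$. So there are unique $\kappa_j$ with $p^j\kappa_j=\kappa$, and by uniqueness $p\kappa_{j+1}=\kappa_j$.

The map $\hat K\to\varprojlim(\hat K/\hat{\mathcal O},p)$, $y\mapsto(p^{-j}y\bmod\hat{\mathcal O})_j$, is an isomorphism. It is injective because $\bigcap_jp^j\hat{\mathcal O}=0$. For surjectivity let $(y_j)$ satisfy $py_{j+1}=y_j$ and lift $y_j$ to $\tilde y_j\in\hat K$. Then $p^{j+1}\tilde y_{j+1}-p^j\tilde y_j\in p^j\hat{\mathcal O}$, so $p^j\tilde y_j$ converges to some $y$ with $y-p^j\tilde y_j\in p^j\hat{\mathcal O}$, that is, $p^{-j}y\equiv\tilde y_j\pmod{\hat{\mathcal O}}$.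

So the $\kappa_j$ define a homomorphism $\lambda:\Pi\to\hat K$ lifting $\kappa=\kappa_0$. The lift is unique, because two lifts differ by an element of $\operatorname{Hom}(\Pi,\hat{\mathcal O})=\varprojlim_j\operatorname{Hom}(\Pi,\hat{\mathcal O}/p^j)=0$, again by (4). For $\gamma\in\Lambda$, both $n\mapsto\lambda(\gamma n\gamma^{-1})$ and $n\mapsto\chi(\gamma)\lambda(n)$ are lifts of $n\mapsto\chi(\gamma)\kappa(n)$. The uniqueness argument applies to these as well, and gives
$$\lambda(\gamma n\gamma^{-1})=\chi(\gamma)\lambda(n).\tag{5}$$

**Step 5: two estimates of one dimension.** Let $V=\lambda(\Pi)\subset\hat K$ and $U=V\cap\hat{\mathcal O}$. Since $\lambda$ lifts $\kappa$, $U=\lambda(\ker\kappa)=\lambda(\ker\phi)$.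

*From below.* The group $\ker\phi$ is generated by the conjugates $\gamma m_j^{\pm1}\gamma^{-1}$, and $\chi(\Lambda)=A$ spans $\mathcal O_1$. So by (5), $U=\sum_j\mathcal O_1\lambda(m_j)$ is a finitely generated $\mathcal O_1$-module. It is torsion-free, as $U\subset\hat K$, so it is free of some rank $\nu$ over the PID $\mathcal O_1$. Since $\kappa\neq0$, we have $V\ne0$; and for $0\ne v\in V$ we have $0\ne p^jv\in U$ for $j$ large. So $\nu\ge1$ and, as $q$ is prime to $p$,
$$\dim_{\mathbb F_p}U/pU=\nu\dim_{\mathbb F_p}\mathcal O_1/p=\nu\dim_{\mathbb F_p}\mathcal O/p=\nu d\ge d.$$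

*From above.* $V/pV$ is a quotient of $H_1(\Pi;\mathbb F_p)=0$, so $V=pV$. Hence $pU=pV\cap p\hat{\mathcal O}=V\cap p\hat{\mathcal O}$, and
$$U/pU=(V\cap\hat{\mathcal O})/(V\cap p\hat{\mathcal O})\hookrightarrow\hat{\mathcal O}/p\hat{\mathcal O},\qquad\dim_{\mathbb F_p}U/pU\le f.$$

Thus $d\le f$, contradicting $f<d$ in (2). So $H$ is not of type $\mathrm{FH}_3(R)$. $\square$

**Remark 10 (the same quantities for $G$).** It is instructive to see why no contradiction arises for $G$ in the explicit example. Take $\Lambda=E/C(\mathbb Z)$ and $\Pi=B/\mathbb Z$, which is $\mathbb F_5$-acyclic, and let $\kappa:B/\mathbb Z\to B/\mathbb Z[i]=D$ be the natural map. Let $\iota_1:\mathbb Q(i)\to\mathbb Q_5$ be the embedding given by the completion at $\varpi$, and $\iota_2$ its composition with complex conjugation. Then $\iota_2(\varpi)=\iota_1(\bar\varpi)$ is a unit of $\mathbb Z_5$, so $\iota_2(B)\subset\mathbb Z_5$. Put $\lambda(b)=\iota_1(b)-\iota_2(b)$. This kills $\mathbb Z$ and lifts $\kappa$, and for $b=x+yi$ with $x,y\in\mathbb Q$ it equals $2y\,\iota_1(i)$: up to a constant, it is the imaginary part of Example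 3. Here $U=\lambda(\mathbb Z[i])=2\iota_1(i)\mathbb Z$, and $\dim U/5U=1=f$. For $G$ the values of $\chi$ span only $\mathbb Z$, so $U$ may have rank $1$. For $H$ they span $\mathbb Z[i]$, and a nonzero $U$ would need rank at least $2$ over $\mathbb Z$.

## Proofs of Theorem B and Corollary C

**Proof of Theorem B.** Take $N=n\ge3$. We have shown that $G$ is of type $\mathrm{FH}_n(R)$ and that $H$ is not of type $\mathrm{FH}_3(R)$; hence $H$ is not of type $\mathrm{FH}_n(R)$ either, since a complex witnessing $\mathrm{FH}_n(R)$ also witnesses $\mathrm{FH}_3(R)$. The group $G$ is a quotient of $E'$, which is of type $F_N$ and so finitely generated. Thus $G$ and its finite index overgroup $H$ are finitely generated and quasi-isometric. With $p=5$, $q=1$, $m=4$, $N=3$ one obtains the explicit example with $R=\mathbb F_5$. Together with Theorem A this shows that for $\operatorname{char}R>0$ invariance holds exactly for $n\le2$. $\square$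

**Proof of Corollary C.** Let $X$ be the complex for $G$ from Lemma 2, with $N=n$. Its augmented cellular chain complex $C_n\to\dots\to C_0\to R\to0$ over $R$ consists of finitely generated free $RG$-modules and is exact at $C_i$ for $i<n$ and at $R$. So $G$ is of type $\mathrm{FP}_n(R)$.

We pass to $H$ by building a resolution degree by degree. Let $F_k\to\dots\to F_0\to R\to0$ be exact with $F_i$ finitely generated free over $RH$ and $k<n$. Since $[H:G]<\infty$, the $F_i$ are finitely generated free over $RG$. Let $Z_k$ be the kernel of $F_k\to F_{k-1}$ (with $F_{-1}=R$), and $Z_k'$ the kernel of $C_k\to C_{k-1}$ (with $C_{-1}=R$). The latter is the image of $C_{k+1}$, so it is finitely generated. By the generalized Schanuel lemma over $RG$,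
$$Z_k\oplus C_k\oplus F_{k-1}\oplus\cdots\;\cong\;Z_k'\oplus F_k\oplus C_{k-1}\oplus\cdots,$$
so $Z_k$ is finitely generated over $RG$, hence over $RH$, and the partial resolution can be extended by a finitely generated free module $F_{k+1}$. Starting from $F_0=RH\to R$ we reach degree $n$, so $H$ is of type $\mathrm{FP}_n(R)$. It is not of type $\mathrm{FH}_n(R)$ by Theorem B. $\square$
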